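\title{The limiting diophantine exponent of a nilpotent Lie group is rational}

\begin{abstract}
Let $G$ be a connected nilpotent real Lie group with a left-invariant geodesic metric, and let $\widehat\beta_k$ be the optimal exponent in the diophantine inequality $d(\gamma,1)\ge c\,|B_g(n)|^{-\beta}$ for words of length $n$ in $k$ random elements of $G$. We prove that if $G$ is diophantine, then $\widehat\beta_k=\vartheta+O(1/k)$ with $\vartheta$ rational, which establishes the rationality conjecture stated by Aka, Breuillard, Rosenzweig and de Saxc\'e. The number $\vartheta$ is a maximum over the dimensions of the rational $\mathfrak S_s$-submodules of the top multilinear part of the relatively free Lie algebra of $G$. The lower bound for $\widehat\beta_k$ is a pigeonhole argument at a well-chosen scale; the upper bound combines quantitative non-divergence with a submodularity argument that reduces the problem to invariant sublattices. We also characterize diophantine groups by one arithmetic condition and give a closed formula for $\vartheta$ when the metric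 is Riemannian and the structure constants are algebraic.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a connected nilpotent real Lie group with identity $1$, and let $d$ be a left-invariant geodesic metric on $G$: any two points are joined by a curve whose length is their distance. We always assume that $d$ induces the topology of $G$. Choose $k$ elements of $G$ at random. How close to the identity can a nontrivial word of length $n$ in these elements come?

For $g=(g_1,\dots,g_k)\in G^k$ let $\Gamma_g$ be the subgroup generated by $g_1,\dots,g_k$, and let $B_g(n)$ be the ball of radius $n$ about $1$ in $\Gamma_g$ for the word metric with respect to $\{g_1^{\pm1},\dots,g_k^{\pm1}\}$. For $\beta>0$ we say that $g$ is \emph{$\beta$-diophantine} if there is $c=c(g)>0$ with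
\[
d(\gamma,1)\ge c\,|B_g(n)|^{-\beta}\qquad\text{for all } n\ge1 \text{ and all } \gamma\in B_g(n)\setminus\{1\}.
\]
The group $G$ is \emph{diophantine on $k$ letters} if for Haar-almost every $g\in G^k$ there is a $\beta>0$ such that $g$ is $\beta$-diophantine, and $G$ is \emph{diophantine} if this holds for every $k\ge1$. The \emph{exponent} on $k$ letters is
\[
\widehat\beta_k=\inf\{\beta>0:\ \text{Haar-almost every } g\in G^k \text{ is } \beta\text{-diophantine}\}.
\]
The distance is compared with the cardinality of the ball because of the pigeonhole principle: among $N$ points in a bounded region of $\mathbb R^m$, two lie within $O(N^{-1/m})$ of each other. So $\widehat\beta_k$ should behave like the inverse of a dimension, and for $G=\mathbb R^m$ one finds $\widehat\beta_k=\frac1m-\frac1k$ when $k>m$ (Example~\ref{ex:abelian}). The following conjecture is stated in \cite{ABRS}.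

\begin{quote}
\textbf{Rationality conjecture.} \emph{If $G$ is diophantine, then $\lim_{k\to\infty}\widehat\beta_k$ exists and is a rational number.}
\end{quote}

Counting dimensions makes a rational limit plausible, but it does not settle the matter. The structure constants of the Lie algebra $\mathfrak g$ of $G$ are arbitrary real numbers, while words produce Lie polynomials with rational coefficients. A rational Lie polynomial that does not vanish identically on $\mathfrak g$ may still be very small on $\mathfrak g$, and how small is a question about rational approximation of real numbers, governed by real exponents. Nothing in the definition prevents these exponents from entering $\widehat\beta_k$. The point of this paper is that in the limit $k\to\infty$ only a qualitative trace of them survives: whether an approximation is of polynomial quality, or better than every polynomial.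

If $G$ is trivial, then $\widehat\beta_k=0$ for all $k$. So let $G$ be \emph{exactly $s$-step} nilpotent, $s\ge1$: all brackets of length $s+1$ in $\mathfrak g$ vanish and some bracket of length $s$ does not. Let $F_k$ be the free $s$-step nilpotent Lie algebra over $\mathbb Q$ on letters $X_1,\dots,X_k$. An element $r\in F_k$ is a \emph{law} of $\mathfrak g$ if it vanishes under every substitution of elements of $\mathfrak g$ for the letters. The laws form an ideal $T_k$, and $\mathcal F_k=F_k/T_k$ is the \emph{relatively free Lie algebra} of $\mathfrak g$ on $k$ letters. For $1\le i\le s$ let $P_i$ be the $\mathbb Q$-span in $\mathcal F_i$ of the brackets in which each of $X_1,\dots,X_i$ occurs exactly once. The symmetric group $\mathfrak S_i$ acts on $P_i$ by permuting the letters, and a \emph{submodule} of $P_i$ always means an $\mathfrak S_i$-stable $\mathbb Q$-subspace.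

\begin{theorem}\label{thm:main}
Let $G$ be a connected nilpotent Lie group, simply connected or not, exactly $s$-step with $s\ge1$, with a left-invariant geodesic metric. If $G$ is diophantine, then
\[
\widehat\beta_k=\vartheta+O(1/k)\quad(k\to\infty),\qquad \vartheta=\max_{\delta\in\mathcal D}\frac{\delta}{\omega(\delta)\,\dim P_s}\in\mathbb Q,
\]
where $\mathcal D$ is the set of dimensions of the nonzero submodules of $P_s$ and the $\omega(\delta)\ge1$ are the integers of Definition~\ref{def:omega}. In particular $\lim_k\widehat\beta_k$ exists and is rational.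
\end{theorem}

Roughly, $\omega(\delta)$ is the least weighted dimension of the set of values on $\mathfrak g$ of a $\delta$-dimensional submodule $Q\subset P_s$, where a direction in which the values are smaller than every power of the height of $Q$ is not counted. When the structure constants are algebraic there are no such directions, and the formula becomes explicit.

\begin{theorem}\label{thm:algebraic}
Let $G$ be as in Theorem~\ref{thm:main}, but not assumed diophantine. If $d$ is Riemannian and $\mathfrak g$ has a basis with structure constants in a real number field, then $G$ is diophantine and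
\[
\lim_{k\to\infty}\widehat\beta_k=\max_{0\ne Q\subset P_s}\frac{\dim Q}{\dim P_s\cdot\dim I(Q)},\qquad I(Q)=\operatorname{span}_{\mathbb R}\{q(y):q\in Q,\ y\in\mathfrak g^s\},
\]
the maximum being over the nonzero submodules of $P_s$.
\end{theorem}

The proof of Theorem~\ref{thm:main} uses the diophantine hypothesis only through an arithmetic condition (P) on the submodules of $P_1,\dots,P_s$. Theorem~\ref{thm:equivalence} shows that (P) is in fact equivalent to $G$ being diophantine.

\section{Three examples and the plan of the proof}\label{sec:examples}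

\begin{example}[Euclidean space]\label{ex:abelian}
Let $G=\mathbb R^m$ with the Euclidean metric and $k>m$. A word of length at most $n$ in $x_1,\dots,x_k\in\mathbb R^m$ is a sum $\sum a_ix_i$ with $a\in\mathbb Z^k$ and $\|a\|_1\le n$. For almost every $x$ these sums are distinct, so the ball of radius $n$ has between $cn^k$ and $Cn^k$ elements.

The vectors $a$ with $0\le a_i\le n/k$ give at least $(n/k)^k$ points in a Euclidean ball of radius $Cn$, which is covered by $C(n/\varepsilon)^m$ cubes of side $\varepsilon$. For $\varepsilon$ a suitable multiple of $n^{1-k/m}$ two points share a cube, and their difference is a nontrivial word of length at most $n$ and norm at most $Cn^{1-k/m}$. Hence $k\widehat\beta_k\ge\frac km-1$.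

Conversely, let $N=2^t$ and $N/2<\|a\|_1\le N$. Some $|a_i|$ is at least $N/(2k)$, and when the other $x_j$ are fixed, the condition $\|\sum a_jx_j\|<\varepsilon$ confines $x_i$ to a ball of radius $\varepsilon/|a_i|$. So in a fixed bounded region the set of such $x$ has measure at most $C(\varepsilon/N)^m$. With $\varepsilon=N^{1-k/m-\eta}$, the sum over the at most $CN^k$ vectors $a$ is at most $CN^{-\eta m}$, which is summable in $t$. By the Borel--Cantelli lemma $k\widehat\beta_k\le\frac km-1+\eta$ for every $\eta>0$. Thus $\widehat\beta_k=\frac1m-\frac1k$.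
\end{example}

\begin{example}[The Heisenberg group]\label{ex:heis}
Let $G$ be simply connected with $\mathfrak g=\operatorname{span}(e_1,e_2,e_3)$, $[e_1,e_2]=e_3$ central. Let $d$ be Riemannian and $w=1$, or let $d$ be a Carnot--Carath\'eodory metric with horizontal space $\operatorname{span}(e_1,e_2)$ and $w=2$. Then $d(\exp(ye_3),1)$ is comparable to $|y|^{1/w}$ for small $y$ (Proposition~\ref{prop:ballbox}). Let $g_i=\exp x_i$. The group commutator of $g_i^a$ and $g_j^b$ is $\exp(ab[x_i,x_j])$, and an integer of absolute value at most $n^2$ has the form $an+b$ with $|a|,|b|\le n$. So the central elements $\exp\sum_{i<j}a_{ij}[x_i,x_j]$ with $|a_{ij}|\le n^2$ lie in $B_g(Cn)$. Those with $a_{ij}\ge0$ number at least $n^{k(k-1)}$, are distinct for almost every $x$, and have logarithms in a segment of length $Cn^2$. Two of them differ by $\exp(ye_3)$ with $0<|y|\le Cn^{2-k(k-1)}$. The ball has at most $Cn^{k+2\binom k2}=Cn^{k^2}$ elements (Lemma~\ref{lem:growth}), so $\widehat\beta_k\ge\frac{k^2-k-2}{wk^2}$. The right side tends to $1/w$, which is the value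 of $\vartheta$ (Example~\ref{ex:twostep}).
\end{example}

Two features of this example are general. The top layer of $\mathcal F_k$ carries all of the growth exponent up to a factor $1+O(1/k)$, and the directions of $\mathfrak g$ must be counted with weights dictated by the metric. What neither example shows is the arithmetic, because there $P_s$ has a single nonzero submodule. The arithmetic is visible in a linear model, which is not a group of our type but has the same counting.

\begin{example}[A linear model]\label{ex:model}
Fix an irrational $\lambda$ and vectors $x,y,z\in\mathbb R^k$, and let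
\[
\Phi:\mathbb Z^k\times\mathbb Z^k\to\mathbb R^3,\qquad \Phi(a,a')=\bigl(\langle a+\lambda a',x\rangle,\ \langle a+\lambda a',y\rangle,\ \langle a,z\rangle\bigr).
\]
We look for nonzero $v$ with $\|v\|\le Cn$ and $\Phi(v)$ small; the roughly $n^{2k}$ lattice points of norm at most $n$ play the role of the ball. Pigeonholing all of them in a cube of side $Cn$ gives $\|\Phi(v)\|\le Cn^{1-2k/3}$. One can also pigeonhole inside a sublattice. For coprime $p,q$ with $H=\max(|p|,|q|)\le n$, the sublattice $\{(pu,qu):u\in\mathbb Z^k\}$ has about $(n/H)^k$ points of norm at most $n$, and $\Phi$ maps them into a box with sides of order $\frac nH|p+\lambda q|$, $\frac nH|p+\lambda q|$ and $\frac nH|p|$.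

Suppose first that $|p+\lambda q|\ge(2H)^{-\kappa}$ for all coprime $p,q$. If $p\ne0$, the box has volume at least $c(n/H)^3H^{-2\kappa}$, so the points outnumber the $\varepsilon$-cubes needed to cover it only if $\varepsilon^3\ge c\,n^{3-k}H^{k-3-2\kappa}$. For $k\ge2\kappa+3$ this forces $\varepsilon\ge cn^{1-k/3}$. If $p=0$, then $H=1$, the box is a square, and the count gives $n^{1-k/2}$. Neither improves on the whole lattice, and the exponent $\kappa$ has disappeared: the gain $H^{-2\kappa}$ is beaten by the loss $H^{k}$ in the number of points.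

Suppose now that for every $\kappa$ there are coprime $p,q$ with $|p+\lambda q|<(2H)^{-\kappa}$. Take $n=\lceil(2H)^{\sqrt\kappa}\rceil$. Then $n\ge2^{\sqrt\kappa}$ and $n\le2(2H)^{\sqrt\kappa}$, and $n/2\ge n^{1/2}$ once $n\ge4$, so for $\kappa\ge4$
\begin{equation}\label{eq:scale}
H\le n^{1/\sqrt\kappa},\qquad (2H)^{-\kappa}\le(n/2)^{-\sqrt\kappa}\le n^{-\sqrt\kappa/2}.
\end{equation}
At this scale the height is negligible and the approximation is as good as exact. Fix $b<k-1$ and $\varepsilon=n^{-b}$. For large $\kappa$ the first two sides of the box are shorter than $\varepsilon$, so $Cn^{1+b}$ cubes suffice, and there are at least $cn^{k(1-1/\sqrt\kappa)}$ points. Hence $\|\Phi(v)\|\le Cn^{-b}$ for some nonzero $v$ with $\|v\|\le Cn$.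

Dividing the exponents by $2k$ and letting $k\to\infty$, these counts give $\frac13$ in the first case and $\frac12$ in the second. Both are of the form $\max_\delta\frac{\delta}{\omega(\delta)\cdot2}$ with $\delta\in\{1,2\}$ and $\omega(2)=3$, where $\omega(1)=2$ in the first case and $\omega(1)=1$ in the second.
\end{example}

\subsection*{Plan}
Sections~\ref{sec:metric} and~\ref{sec:words} translate the problem into one about a lattice $\mathcal F_k(\mathbb Z)\subset\mathcal F_k$ and the evaluation maps $\operatorname{ev}_x:\mathcal F_k\to\mathfrak g$. In Section~\ref{sec:free} we show that the $GL_k(\mathbb Q)$-invariant subspaces of $\mathcal F_k$ are the spaces $W_k(Q)$ generated by submodules $Q$ of the $P_i$, which do not depend on $k$. For $Q\subset P_s$ of dimension $\delta$ and height $H$, the space $W_k(Q)$ has dimension about $\delta k^s/s!$ and covolume at least $H^k$, and the size of its image in a set $J$ of coordinates of $\mathfrak g$ is a number $\Delta_J(Q)$ independent of $k$. Section~\ref{sec:omega} defines $\omega$ from the $\Delta_J(Q)$.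 The lower bound (Section~\ref{sec:lower}) is the second case of Example~\ref{ex:model}. The upper bound must show that no mechanism other than pigeonholing in the spaces $W_k(Q)$ produces short words for typical $x$. The union bound of Example~\ref{ex:abelian} relied on the maps $x\mapsto\sum a_ix_i$ being uniformly nondegenerate; we replace it by the non-divergence theorem of Kleinbock and Margulis, and reduce its hypothesis to invariant sublattices (Section~\ref{sec:nondiv}). For these, the first case of Example~\ref{ex:model} applies (Section~\ref{sec:upper}).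

\subsection*{Constants}
Throughout, $m=\dim G$. The letters $c,C$ denote positive constants that may change from line to line. They depend only on $G,d,k$, on a point $x$ when written $c_x,C_x$, and on a ball $U$ where one is fixed. They never depend on the scale $n$, on submodules $Q$ and their heights, or on the parameter $\kappa$. Constants implied by $O(\cdot)$ in estimates in $k$ depend only on $G$ and $d$.

\section{The metric near the identity}\label{sec:metric}

Let $\pi:\tilde G\to G$ be the universal cover. Since $\tilde G$ is simply connected nilpotent, $\exp:\mathfrak g\to\tilde G$ is a diffeomorphism and $\ker\pi=\exp(L)$ for a discrete subgroup $L$ of the center of $\mathfrak g$. Let $\ell=\operatorname{rank}L\le m$ and $\exp_G=\pi\circ\exp$. As $\exp Y\exp z=\exp(Y+z)$ for central $z$,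
\begin{equation}\label{eq:fibers}
\exp_GY=\exp_GY'\iff Y-Y'\in L .
\end{equation}
The map $\exp_G$ is a surjective local diffeomorphism, so a subset of $G^k$ is Haar-null exactly when its preimage in $\mathfrak g^k$ is Lebesgue-null. We always write $g_i=\exp_G(x_i)$ and work with $x\in\mathfrak g^k$.

We use the Baker--Campbell--Hausdorff formula in the following form, valid in $\tilde G$ and in the free objects of Section~\ref{sec:words}.
\begin{itemize}
\item[(BCH)] $\log(e^{Z_1}\cdots e^{Z_N})=\sum_aZ_a+{}$a linear combination of iterated brackets of length $2,\dots,s$ in the $Z_a$, with rational coefficients depending only on $N$ and $s$.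
\item[(Com)] With $(a,b)=aba^{-1}b^{-1}$, the logarithm of $(e^{Z_1},(e^{Z_2},\dots,e^{Z_l}))$ is $[Z_1,[Z_2,\dots,Z_l]]$ plus a rational combination of brackets of length greater than $l$ in the $Z_a$.
\end{itemize}
To see (Com), note that $(a,b)=1+(ab-ba)a^{-1}b^{-1}$ in the free associative algebra, so $\log(e^A,e^B)$ is $[A,B]$ plus brackets of length at least $3$ in $A,B$, each containing $B$ unless it is zero. Take $A=Z_1$ and let $B$ be the logarithm of the inner commutator, which by induction is $[Z_2,\dots,Z_l]$ plus terms of length at least $l$.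

By a theorem of Berestovskii \cite{Ber}, $d$ is a Carnot--Carath\'eodory--Finsler metric: there are a subspace $\mathfrak h\subset\mathfrak g$ that generates $\mathfrak g$ as a Lie algebra and a norm on $\mathfrak h$ such that $d$ is the infimum of the lengths $\int\|g(t)^{-1}\dot g(t)\|_{\mathfrak h}\,dt$ of absolutely continuous curves with $g^{-1}\dot g\in\mathfrak h$. Put $\mathfrak h_1=\mathfrak h$ and $\mathfrak h_{l+1}=\mathfrak h_l+[\mathfrak h,\mathfrak h_l]$, and let $w_{\max}$ be the least $l$ with $\mathfrak h_l=\mathfrak g$. Then $[\mathfrak h_a,\mathfrak h_b]\subset\mathfrak h_{a+b}$: this holds for $a=1$ by definition, and the identity $[[h,Y],Z]=[h,[Y,Z]]-[Y,[h,Z]]$ gives the step from $a$ (for all $b$) to $a+1$. Fix a basis $e_1,\dots,e_m$ of $\mathfrak g$ \emph{adapted} to this flag: there are weights $w_j\in\{1,\dots,w_{\max}\}$ with $\mathfrak h_l=\operatorname{span}\{e_j:w_j\le l\}$. Then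
\begin{equation}\label{eq:weights}
[e_i,e_j]\in\operatorname{span}\{e_l:w_l\le w_i+w_j\}.
\end{equation}
For $Y=\sum y_je_j$ put $|Y|=\max_j|y_j|^{1/w_j}$, and let $\|Y\|$ be the Euclidean norm for which $(e_j)$ is orthonormal. For $J\subset\{1,\dots,m\}$ let $w(J)=\sum_{j\in J}w_j$, and let $\operatorname{pr}_J:\mathfrak g\to\mathbb R^J$ be the coordinate projection. The set $\{|Y|\le\varepsilon\}$ is a box whose projection to $\mathbb R^J$ has volume $2^{|J|}\varepsilon^{w(J)}$; this is how the weights enter $\omega$.

\begin{proposition}[Ball--box estimate]\label{prop:ballbox}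
There are $\eta_0,\eta_1>0$ such that $C^{-1}|Y|\le d(\exp_GY,1)\le C|Y|$ whenever $\|Y\|\le\eta_0$, and such that $d(g,1)<\eta_1$ implies $g=\exp_GY$ for some $Y$ with $\|Y\|\le\eta_0$.
\end{proposition}

\begin{proof}
\emph{Short curves stay in small boxes.} Let $u:[0,T]\to\mathfrak h$ have norm at most $1$, and let $g(t)=\exp Y(t)$ be the curve in $\tilde G$ with $Y(0)=0$ and $g^{-1}\dot g=u$. The formula for the derivative of $\exp$ gives $\dot Y=\frac{\operatorname{ad}Y}{1-e^{-\operatorname{ad}Y}}\,u$, and by nilpotency the operator is a polynomial in $\operatorname{ad}Y$. By \eqref{eq:weights}, the $l$-th coordinate of $(\operatorname{ad}Y)^au$ is a sum of terms $C\,y_{i_1}\cdots y_{i_a}u_j$ with $w_l\le1+w_{i_1}+\dots+w_{i_a}$. If $|Y|\le\rho\le1$, then $|y_i|\le\rho^{w_i}$, so $|\dot y_l|\le C_1\rho^{w_l-1}$. Let $K>\max(C_1,1)$ and $0<\sigma<1/K$. As long as $|Y(\tau)|\le K(\tau+\sigma)\le1$ on $[0,t]$,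
\[
|y_l(t)|\le C_1\int_0^t\bigl(K(\tau+\sigma)\bigr)^{w_l-1}d\tau\le C_1K^{w_l-1}(t+\sigma)^{w_l}<\bigl(K(t+\sigma)\bigr)^{w_l}.
\]
The inequality is strict, so by continuity $|Y(t)|\le K(t+\sigma)$ persists for $t\le\min(T,K^{-1}-\sigma)$. Letting $\sigma\to0$ gives $|Y(t)|\le Kt$ for $t\le\min(T,1/K)$. Consequently, if $d(g,1)<\tau\le1/K$, then lifting to $\tilde G$ a curve of length less than $\tau$, parametrized on $[0,\tau]$ with speed at most $1$, yields
\begin{equation}\label{eq:shortcurve}
g=\exp_GY'\quad\text{with}\quad|Y'|\le K\tau .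
\end{equation}

\emph{Points of small boxes are reached by short curves.} We show that $d(\exp_GY,1)\le C|Y|$ when $|Y|\le\rho_0$, for some $\rho_0>0$. If $(e'_i)$ is another adapted basis, then $e_j=\sum_{w_i\le w_j}a_{ji}e_i'$, so $y'_i=\sum_{w_j\ge w_i}a_{ji}y_j$ and $|y_i'|\le C|Y|^{w_i}$ when $|Y|\le1$. So we may change the adapted basis. Since $\mathfrak h_l$ is spanned by brackets $[h_{i_1},[h_{i_2},\dots]]$ of length at most $l$ in a basis $(h_i)$ of $\mathfrak h$, we may assume that each $e_j$ is such a bracket, of length $w_j$. For $y\in\mathbb R$ and $t=|y|^{1/w_j}$ let $\chi_j(y)$ be the corresponding iterated group commutator of $\exp(\pm th_{i_1}),\exp(th_{i_2}),\dots,\exp(th_{i_{w_j}})$, the sign being that of $y$. By (Com),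
\[
\log\chi_j(y)=ye_j+R_j,\qquad R_j=\sum_{a>w_j}t^az_a,\qquad z_a\in\mathfrak h_a,\quad\|z_a\|\le C .
\]
Moreover $d(\pi\chi_j(y),1)\le Ct$, because $\chi_j(y)$ is a product of boundedly many factors $\exp(\pm th_i)$ and $d(ab,1)\le d(a,1)+d(b,1)$ by left invariance.

Let $|Y|=\rho\le1$. We remove the coordinates of $Y$ weight by weight. Each removal creates new terms in the weights already treated, so we cannot make these vanish, but we can gain one power of $\rho$. Say that $Z\in\mathfrak g$ is \emph{$w$-reduced} if its coordinates of weight $v$ are $O(\rho^{v+1})$ for $v<w$ and $O(\rho^v)$ for $v\ge w$. Then $Y_1=Y$ is $1$-reduced. Given a $w$-reduced $Y_w$ with coordinates $y_j$, let $\zeta_w=\prod_{w_j=w}\chi_j(-y_j)$ and $Y_{w+1}=\log(\zeta_w\exp Y_w)$. Here $t=|y_j|^{1/w}=O(\rho)$, so $d(\pi\zeta_w,1)\le C\rho$. By (BCH),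
\[
Y_{w+1}=\Bigl(Y_w-\sum_{w_j=w}y_je_j\Bigr)+\sum_{w_j=w}R_j+\bigl(\text{brackets of length}\ge2\text{ in }Y_w\text{ and the }\log\chi_j(-y_j)\bigr).
\]
The first term is $(w+1)$-reduced since its coordinates of weight $w$ vanish. The weight-$v$ coordinates of $R_j$ come from the $z_a$ with $a\ge\max(v,w+1)$, so they are $O(\rho^{\max(v,w+1)})$, and $R_j$ is $(w+1)$-reduced. In particular $\log\chi_j(-y_j)$ is $w$-reduced. Expand a bracket of $a\ge2$ elements that are $w$-reduced into brackets of components of weights $u_1,\dots,u_a$. By \eqref{eq:weights} such a term has coordinates only in weights $v\le\sum u_i$. If some $u_i<w$, its size is $O(\rho^{1+\sum u_i})=O(\rho^{v+1})$. If all $u_i\ge w$, its size is $O(\rho^{\sum u_i})$ with $\sum u_i\ge\max(v,2w)\ge\max(v,w+1)$. So $Y_{w+1}$ is $(w+1)$-reduced.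

After $w_{\max}$ steps we reach $Y^{(1)}=Y_{w_{\max}+1}$, whose weight-$v$ coordinates are all $O(\rho^{v+1})$. Thus $|Y^{(1)}|\le C\rho^{1+1/w_{\max}}\le\rho/2$ if $\rho\le\rho_0$, and $\exp_GY=p\cdot\exp_GY^{(1)}$ with $d(p,1)\le C\rho$. Iterating,
\[
d(\exp_GY,1)\le C\rho\bigl(1+\tfrac12+\dots+2^{1-N}\bigr)+d(\exp_GY^{(N)},1),\qquad|Y^{(N)}|\le2^{-N}\rho,
\]
and the last term tends to $0$ because $d$ induces the topology of $G$.

\emph{Conclusion.} Choose $\eta_0\le1$ so that $\|Y\|\le\eta_0$ implies $|Y|\le\rho_0$ and so that $2\eta_0<\|z\|$ for all $z\in L\setminus\{0\}$. Choose $\eta_1\le1/K$ so that $|Y'|\le K\eta_1$ implies $\|Y'\|\le\eta_0$. The upper bound has been proved, and \eqref{eq:shortcurve} with $\tau=\eta_1$ is the last claim. Let $\|Y\|\le\eta_0$ and $g=\exp_GY$. If $d(g,1)<\tau\le\eta_1$, the $Y'$ of \eqref{eq:shortcurve} satisfies $Y-Y'\in L$ and $\|Y-Y'\|\le2\eta_0$, so $Y=Y'$; letting $\tau\downarrow d(g,1)$ gives $|Y|\le Kd(g,1)$. If $d(g,1)\ge\eta_1$, then $|Y|\le1\le d(g,1)/\eta_1$.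
\end{proof}

\section{Words and their logarithms}\label{sec:words}

We realize $F=F_k$ as the Lie subalgebra generated by $X_1,\dots,X_k$ in the tensor algebra of $\mathbb Q^k$ truncated above degree $s$. It is graded by degree, $F=\bigoplus_{i=1}^sF^{[i]}$, and more finely by \emph{weight} $\mu\in\mathbb Z_{\ge0}^k$, where $\mu_j$ is the number of occurrences of $X_j$ and $|\mu|=\sum\mu_j$ is the degree. Let $F(\mathbb Z)$ be the set of elements of $F$ with integral tensor coefficients. It is a lattice in $F$, the direct sum of its weight parts, closed under brackets and under integral linear substitutions of letters. Let $F_{\ge i}=\bigoplus_{j\ge i}F^{[j]}$, and let $\|\cdot\|$ be the $\ell^1$-norm of the tensor coefficients. For $x\in\mathfrak g^k$ let $\operatorname{ev}_x:F_{\mathbb R}\to\mathfrak g$ be the homomorphism with $X_i\mapsto x_i$, where $F_{\mathbb R}=F\otimes\mathbb R$. For a word $\mathsf w$ in $k$ letters and their inverses put $r_{\mathsf w}=\log\mathsf w(e^{X_1},\dots,e^{X_k})$. By (BCH), $r_{\mathsf w}\in F$ and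
\begin{equation}\label{eq:wordev}
\mathsf w(g)=\exp_G\bigl(\operatorname{ev}_x(r_{\mathsf w})\bigr).
\end{equation}
We need to know where the $r_{\mathsf w}$ lie, and conversely which lattice points are logarithms of short words: with the sharp length in the top degree, and with polynomial length in general.

\begin{lemma}\label{lem:words}
There are integers $N_0,N_1,N_2\ge1$ with the following properties.
\begin{itemize}
\item[(a)] If $\mathsf w$ has length at most $n$, then $r_{\mathsf w}=\sum_ir_i$ with $r_i\in\frac1{N_0}F^{[i]}(\mathbb Z)$ and $\|r_i\|\le Cn^i$.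
\item[(b)] Every $r\in N_1F^{[s]}(\mathbb Z)$ with $\|r\|\le n^s$ equals $r_{\mathsf w}$ for a word of length at most $Cn$.
\item[(c)] Every $r\in N_2F(\mathbb Z)$ equals $r_{\mathsf w}$ for a word of length at most $C(1+\|r\|)^C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write a product of at most $n$ factors $e^{\pm X_j}$ as $1+u$ with $u=\sum_{i\ge1}u_i$. Then $\|u_i\|\le n^i/i!$, the coefficient of $z^i$ in $e^{nz}$. The coefficients of $u_i$ are sums of terms $\pm1/(a_1!a_2!\cdots)$ with $\sum a_t=i$, so $i!\,u_i$ is integral. The degree-$i$ part of $\log(1+u)=\sum_{a\le s}(-1)^{a-1}u^a/a$ is a combination of products $u_{i_1}\cdots u_{i_a}/a$ with $\sum i_t=i$; these have norm at most $n^i$ and denominators dividing $N_0=(s!)^2$.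

(b) Choose a basis $\mathcal B_i$ of $F^{[i]}$ consisting of brackets $c=[X_{j_1},[X_{j_2},\dots,X_{j_i}]]$, and an integer $q_i\ge1$ with $q_iF^{[i]}(\mathbb Z)\subset\bigoplus_{c\in\mathcal B_i}\mathbb Zc$. Let $N_1=q_s$. Then $r=\sum_{c\in\mathcal B_s}a_cc$ with $a_c\in\mathbb Z$, $|a_c|\le Cn^s$. By (Com), the iterated commutator of $e^{b_1X_{j_1}},\dots,e^{b_sX_{j_s}}$ is $\exp(b_1\cdots b_s\,c)$; it is central, and for integers $|b_t|\le n$ it is a word of length at most $Cn$. Repeated division by $n$ gives $|a_c|=a'n^s+\sum_{t<s}d_tn^t$ with $0\le a'\le C$ and $0\le d_t<n$. This writes $a_c$ as a sum of boundedly many products of $s$ integers of absolute value at most $n$. Multiply the corresponding commutators.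

(c) By descending induction on $i$ we find $M_i\ge1$ such that the claim holds for $r\in M_iF_{\ge i}(\mathbb Z)$; then $N_2=M_1$. The case $i=s+1$ is trivial. For $c\in\mathcal B_i$ let $u_c$ be the corresponding iterated group commutator of letters; by (Com) and (a), $\log u_c\in c+\frac1{N_0}F_{\ge i+1}(\mathbb Z)$. We cancel the degree-$i$ part of $r$ by powers of the $u_c$, and must make sure that the remainder is still divisible by $M_{i+1}$. Let $M'\ge1$ be an integer and $r\in M'q_iF_{\ge i}(\mathbb Z)$. Write the degree-$i$ part of $r$ as $\sum_cM'a_cc$ with $a_c\in\mathbb Z$, and put $\mathsf w_0=\prod_cu_c^{M'a_c}$, a word of length at most $C\|r\|$, and $\exp r'=\mathsf w_0^{-1}\exp r$. The elements $r$ and $\log u_c^{-M'a_c}=-M'a_c\log u_c$ lie in $\frac{M'}{N_0}F_{\ge i}(\mathbb Z)$, and a bracket of $l\le s$ such elements lies in $(M'/N_0)^lF(\mathbb Z)\subset M'N_0^{-s}F(\mathbb Z)$. Apply (BCH) to the $|\mathcal B_i|+1$ factors. The brackets have degree at least $2i>i$ and the degree-$i$ parts of the linear terms cancel, so $r'\in\frac{M'}{N'}F_{\ge i+1}(\mathbb Z)$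 with $N'$ depending only on $s$ and $k$, not on $M'$; and $\|r'\|\le C(1+\|r\|)^s$. Take $M'=N'M_{i+1}$ and $M_i=M'q_i$. By induction $r'=r_{\mathsf w'}$ with $\mathsf w'$ of polynomial length, and $r=r_{\mathsf w_0\mathsf w'}$.
\end{proof}

\section{The relatively free algebra and its invariant subspaces}\label{sec:free}

\subsection{Substitutions, lattices and growth}
A rational $k'\times k$ matrix $\xi$ defines a homomorphism $\xi:F_k\to F_{k'}$, $X_j\mapsto\sum_i\xi_{ij}X_i$, and
\begin{equation}\label{eq:subst}
\operatorname{ev}_x\circ\,\xi=\operatorname{ev}_{\xi^*x},\qquad(\xi^*x)_j=\sum_i\xi_{ij}x_i\qquad(x\in\mathfrak g^{k'}).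
\end{equation}
Hence $\xi T_k\subset T_{k'}$, and substitutions descend to the algebras $\mathcal F_k$; in particular $GL_k(\mathbb Q)$ acts on $\mathcal F_k$, preserving degrees. If $r=\sum r_\mu$ is a law, then $\sum_\mu t^\mu\operatorname{ev}_x(r_\mu)=\operatorname{ev}_{(t_1x_1,\dots,t_kx_k)}(r)=0$ for all $t\in\mathbb R^k$, so each $r_\mu$ is a law. Thus $\mathcal F=\mathcal F_k=\bigoplus_\mu\mathcal F_\mu$ is graded by weight, and the image $\mathcal F(\mathbb Z)$ of $F(\mathbb Z)$ is a lattice equal to the direct sum of its weight parts. We write $\bar r$ for the class of $r$. Since $\mathcal F^{[i]}(\mathbb Z)$ is free abelian, the surjection $F^{[i]}(\mathbb Z)\to\mathcal F^{[i]}(\mathbb Z)$ has an additive section; we fix such sections and call them \emph{lifting}. Lifting multiplies norms by at most $C$. The map $\operatorname{ev}_x$ descends to $\mathcal F_{\mathbb R}$. A nonzero element of $\mathcal F$ is not killed by all $\operatorname{ev}_x$, but nothing excludes this for a nonzero element of $\mathcal F_{\mathbb R}$; this gap is the source of the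 arithmetic.

If $r\in F\setminus T_k$, then $\{x:\operatorname{ev}_x(r)\in L\}$ is null. Otherwise, $L$ being countable, the polynomial map $x\mapsto\operatorname{ev}_x(r)$ would equal some $z\in L$ on a set of positive measure, hence everywhere, and $z=\operatorname{ev}_0(r)=0$ would give $r\in T_k$. Call $x\in\mathfrak g^k$ \emph{generic} if it lies outside these countably many null sets. By \eqref{eq:fibers} and \eqref{eq:wordev}, for generic $x$ we have $\mathsf w(g)=\mathsf w'(g)$ if and only if $\bar r_{\mathsf w}=\bar r_{\mathsf w'}$. Put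
\[
D_k=\dim\mathcal F_k^{[s]},\qquad a_k=\sum_{i=1}^si\dim\mathcal F_k^{[i]} .
\]

\begin{lemma}\label{lem:growth}
For generic $x$ and all $n\ge1$, $\ c\,n^{sD_k}\le|B_g(n)|\le C\,n^{a_k}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:words}(a), the degree-$i$ part of $\bar r_{\mathsf w}$ is one of at most $Cn^{i\dim\mathcal F^{[i]}}$ points of $\frac1{N_0}\mathcal F^{[i]}(\mathbb Z)$. Conversely, for a small enough $c_1$, every point of $N_1\mathcal F^{[s]}(\mathbb Z)$ of norm at most $c_1n^s$ is, after lifting and Lemma~\ref{lem:words}(b), the class of the logarithm of a word of length at most $n$ when $n$ is large, and there are at least $cn^{sD_k}$ such points. For bounded $n$ use $|B_g(n)|\ge1$.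
\end{proof}

\subsection{Multilinear parts and polarization}
For $k\ge i$ we have $T_k\cap F_i=T_i$, so $P_i$ is the part of $\mathcal F_k$ of weight $(1,\dots,1,0,\dots,0)$ with $i$ ones, and its lattice $P_i(\mathbb Z)=P_i\cap\mathcal F_k(\mathbb Z)$ does not depend on $k$. We have $P_s\ne0$, because $[X_1,[X_2,\dots,X_s]]$ is not a law when $G$ is exactly $s$-step. For a map $\phi:\{1,\dots,i\}\to\{1,\dots,k\}$ and $q\in P_i$ write $q(X_\phi)=q(X_{\phi(1)},\dots,X_{\phi(i)})\in\mathcal F_k$. The action of $\mathfrak S_i$ is $\sigma\cdot q=q(X_\sigma)$, and $(\sigma\cdot q)(X_\phi)=q(X_{\phi\sigma})$. For a submodule $Q_i\subset P_i$ let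
\[
W_k(Q_i)=\operatorname{span}_{\mathbb Q}\{q(X_\phi):q\in Q_i,\ \phi:\{1,\dots,i\}\to\{1,\dots,k\}\}\subset\mathcal F_k^{[i]} .
\]
From now on a \emph{submodule $Q$}, without further specification, is a sum $Q=\bigoplus_{i=1}^sQ_i$ of submodules $Q_i\subset P_i$, and $W_k(Q)=\bigoplus_iW_k(Q_i)$.

Polarization recovers a multilinear element from an element of arbitrary weight. For a weight $\mu$ with $|\mu|=i$ let $\phi_\mu:\{1,\dots,i\}\to\{1,\dots,k\}$ be the nondecreasing map with $|\phi_\mu^{-1}(j)|=\mu_j$, and let $\mathfrak S_\mu=\{\sigma\in\mathfrak S_i:\phi_\mu\sigma=\phi_\mu\}$, of order $\mu!=\prod\mu_j!$. For $r\in\mathcal F_\mu$ substitute $X_j\mapsto\sum_{a\in\phi_\mu^{-1}(j)}X_a$ and let $\operatorname{Pol}(r)\in P_i$ be the component of weight $(1,\dots,1)$ of the result. For instance $\operatorname{Pol}([X_1,[X_1,X_2]])=[X_1,[X_2,X_3]]+[X_2,[X_1,X_3]]$.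

\begin{lemma}\label{lem:pol}
Let $|\mu|=i$ and let $Q_i\subset P_i$ be a submodule.
\begin{itemize}
\item[(a)] For $r\in\mathcal F_\mu$ we have $\mu!\,r=\operatorname{Pol}(r)(X_{\phi_\mu})$. In particular $\operatorname{Pol}:\mathcal F_\mu\to P_i$ is injective.
\item[(b)] $W_k(Q_i)$ is the direct sum of its weight parts, the part of weight $\mu$ is $\{q(X_{\phi_\mu}):q\in Q_i\}$, and $\operatorname{Pol}$ maps it into $Q_i$.
\item[(c)] If $k\ge i$, every $GL_k(\mathbb Q)$-invariant subspace $W\subset\mathcal F_k^{[i]}$ equals $W_k(Q_i)$ with $Q_i=W\cap P_i$.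
\end{itemize}
\end{lemma}

\begin{proof}
(a) A bracket of weight $\mu$ arises from a multilinear bracket by the substitution $X_a\mapsto X_{\phi_\mu(a)}$, so $r=q(X_{\phi_\mu})$ for some $q\in P_i$. The substitution defining $\operatorname{Pol}$ sends $r$ to $q(Y_1,\dots,Y_i)$ with $Y_l=\sum_{\phi_\mu(a)=\phi_\mu(l)}X_a$. By multilinearity this is the sum of $q(X_\sigma)$ over all maps $\sigma:\{1,\dots,i\}\to\{1,\dots,i\}$ with $\phi_\mu\sigma=\phi_\mu$, and $q(X_\sigma)$ has weight $(1,\dots,1)$ exactly when $\sigma$ is bijective. So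
\begin{equation}\label{eq:pol}
\operatorname{Pol}\bigl(q(X_{\phi_\mu})\bigr)=\sum_{\sigma\in\mathfrak S_\mu}\sigma\cdot q,
\end{equation}
and $(\sigma\cdot q)(X_{\phi_\mu})=q(X_{\phi_\mu\sigma})=r$ for each of the $\mu!$ terms.

(b) The generators $q(X_\phi)$ are weight vectors. If $q(X_\phi)$ has weight $\mu$, then $\phi=\phi_\mu\sigma$ for some $\sigma\in\mathfrak S_i$, so $q(X_\phi)=(\sigma\cdot q)(X_{\phi_\mu})$ with $\sigma\cdot q\in Q_i$. The last claim is \eqref{eq:pol}.

(c) The condition $\xi W\subset W$ is a system of polynomial equations in the entries of the $k\times k$ matrix $\xi$; it holds on $GL_k(\mathbb Q)$, which is Zariski dense, hence for all rational matrices. Diagonal matrices act on $\mathcal F_\mu$ by the distinct characters $t^\mu$, so $W$ is the sum of its weight parts. The subspace $Q_i=W\cap P_i$ is stable under permutation matrices, and each $q(X_\phi)$ with $q\in Q_i$ is obtained from $q\in W$ by a substitution, so $W_k(Q_i)\subset W$. If $r\in W$ has weight $\mu$, then $\operatorname{Pol}(r)$ is a weight component of a substitution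 applied to $r$ (into the letters $X_1,\dots,X_i$, available as $k\ge i$), so $\operatorname{Pol}(r)\in Q_i$ and $r\in W_k(Q_i)$ by (a).
\end{proof}

For $A\subset\{1,\dots,k\}$ with $|A|=i$, the weight $\mu=1_A$ is called \emph{multilinear}. Then $\phi_\mu$ is the increasing bijection onto $A$, and the relabeling $q\mapsto q(X_{\phi_\mu})$ is an isomorphism $P_i\to\mathcal F_{1_A}$ with inverse $\operatorname{Pol}$; both maps are integral, so the lattices correspond.

\subsection{Dimensions and covolumes}
Fix $\mathbb Z$-bases of the lattices $P_i(\mathbb Z)$ and declare them orthonormal. On $\mathcal F_{k,\mathbb R}$ use the Euclidean structure for which different weight spaces are orthogonal, the relabeled basis of $P_i(\mathbb Z)$ is orthonormal in each multilinear weight space, and some $\mathbb Z$-basis of $\mathcal F_\mu(\mathbb Z)$ is orthonormal in each other weight space. For a subgroup with $\mathbb Z$-basis $v_1,\dots,v_q$ the \emph{covolume} is $\|v_1\wedge\dots\wedge v_q\|=\det(\langle v_a,v_b\rangle)^{1/2}$, and the covolume of a rational subspace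 $V$ is that of the subgroup of lattice points in $V$ (it is $1$ for $V=0$). As the Gram determinant is a positive integer, all covolumes are at least $1$, and nonzero lattice vectors have norm at least $1$. Minkowski's second theorem states that the successive minima of a lattice of rank $q$ satisfy $\lambda_1\cdots\lambda_q\le C_q\operatorname{covol}$. Since here all $\lambda_a\ge1$,
\begin{equation}\label{eq:mink}
\text{a rational subspace $V$ has a basis of lattice vectors of norm at most }C\operatorname{covol}(V).
\end{equation}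
The \emph{height} of a submodule is $H(Q)=\prod_iH(Q_i)$, where $H(Q_i)=\operatorname{covol}(Q_i)\ge1$.

\begin{lemma}\label{lem:dim}
Let $Q$ be a submodule and $1\le i\le s$.
\begin{itemize}
\item[(a)] Uniformly in $Q$, as $k\to\infty$,
\[
\dim W_k(Q_i)=\tfrac{\dim Q_i}{i!}k^i+O(k^{i-1}),\quad D_k=\tfrac{\dim P_s}{s!}k^s+O(k^{s-1}),\quad a_k=sD_k+O(k^{s-1}).
\]
\item[(b)] If $k>s$, then $\operatorname{covol}W_k(Q)\ge H(Q)^k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each of the $\binom ki$ multilinear weights contributes a relabeled copy of $Q_i$, by Lemma~\ref{lem:pol}(b). The other weights correspond to non-injective maps $\phi_\mu$, of which there are at most $\binom i2k^{i-1}$, and each contributes at most $\dim P_i$ by Lemma~\ref{lem:pol}(a). The other two estimates follow from $\mathcal F_k^{[i]}=W_k(P_i)$.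

(b) The space $W_k(Q)$ and its lattice are orthogonal direct sums over weights, so the covolume is the product of the covolumes of the weight parts. These are at least $1$, and equal to $H(Q_i)$ for the $\binom ki$ multilinear weights of degree $i$. Finally $\binom ki\ge k$ for $1\le i\le k-1$.
\end{proof}

\subsection{The size of the image}
For a linear map $\mathcal T:V\to V'$ of Euclidean spaces with singular values $\alpha_1\ge\alpha_2\ge\cdots$, recall that $\|\bigwedge^p\mathcal T\|=\alpha_1\cdots\alpha_p=\sup\|\mathcal Tv_1\wedge\dots\wedge\mathcal Tv_p\|$ over vectors $v_a$ of norm at most $1$. If $V'=\mathbb R^J$ with $|J|=p$, this is $\sup|\det(\mathcal Tv_a)|$; it is $0$ if $\dim V<p$. We want a quantity that controls $\|\bigwedge^p(\operatorname{pr}_J\operatorname{ev}_x|_{W_k(Q)_{\mathbb R}})\|$ but involves neither $x$ nor $k$.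

\begin{definition}\label{def:Delta}
For a submodule $Q$ and $J\subset\{1,\dots,m\}$ with $|J|=p\ge1$ let
\[
\Delta_J(Q)=\sup\bigl|\det\bigl(\operatorname{pr}_Jq_a(y^{(a)})\bigr)_{1\le a\le p}\bigr|,
\]
the supremum over all $q_a$ in the unit ball of some $Q_{i_a,\mathbb R}$ and all tuples $y^{(a)}\in\mathfrak g^{i_a}$ of vectors of norm at most $1$. Put $\Delta_\emptyset(Q)=1$.
\end{definition}

Directly from the definition, $\Delta_J(Q_i)\le\Delta_J(Q)\le C$. By multilinearity, $\Delta_J(Q)\ne0$ if and only if $\operatorname{pr}_J$ maps the real span of all values $q(y)$, $q\in Q_i$, $y\in\mathfrak g^i$, $1\le i\le s$, onto $\mathbb R^J$. If $Q\ne0$, then $\Delta_{\{j\}}(Q)\ne0$ for some $j$, since a nonzero element of $P_i$ is not a law.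

We shall use several times that for bounded sets $U,U'\subset\mathbb R^\nu$ with nonempty interior, $\sup_U|p|$ and $\sup_{U'}|p|$ are two norms on the finite-dimensional space of polynomials of degree at most $l$, so
\begin{equation}\label{eq:polycomp}
\sup_{U'}|p|\le C(U,U',l)\,\sup_U|p|\qquad(\deg p\le l).
\end{equation}

\begin{lemma}\label{lem:Delta}
Let $Q$ be a submodule, $|J|=p$ and $W=W_k(Q)_{\mathbb R}$.
\begin{itemize}
\item[(a)] For every $x\in\mathfrak g^k$, $\ \|\bigwedge^p(\operatorname{pr}_J\operatorname{ev}_x|_W)\|\le C_x\Delta_J(Q)$.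
\item[(b)] If $U\subset\mathfrak g^k$ is a ball and $k\ge sp$, then $\sup_{x\in U}\|\bigwedge^p(\operatorname{pr}_J\operatorname{ev}_x|_W)\|\ge c\,\Delta_J(Q)$.
\end{itemize}
\end{lemma}

\begin{proof}
For $p=0$ both sides are $1$; let $p\ge1$.

(a) Let $r\in W$ have norm at most $1$. Its weight components $r_\mu$ lie in $W$ and have norm at most $1$. By Lemma~\ref{lem:pol}, $\operatorname{ev}_x(r_\mu)=\frac1{\mu!}q(x_{\phi_\mu(1)},\dots,x_{\phi_\mu(i)})$ with $q=\operatorname{Pol}(r_\mu)\in Q_{i,\mathbb R}$, and $\|q\|\le C$ since there are finitely many linear maps $\operatorname{Pol}$. Expand $\det(\operatorname{pr}_J\operatorname{ev}_x(r_a))$ over weight components. Each of the boundedly many terms is at most $C(1+\|x\|)^{sp}\Delta_J(Q)$, by multilinearity in the $q_a$ and the $x_j$.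

(b) Let $q_a,y^{(a)}$ be as in Definition~\ref{def:Delta}. There are enough letters to evaluate the $q_a$ independently: relabel $q_a$ into the block of letters with indices $s(a-1)+1,\dots,s(a-1)+i_a$. This gives $r_a\in W$ with $\|r_a\|=\|q_a\|\le1$. Let $x^0\in\mathfrak g^k$ have $y^{(a)}$ in the $a$-th block and zeros elsewhere. Then $\operatorname{ev}_{x^0}(r_a)=q_a(y^{(a)})$, and $x^0$ lies in the ball $U'$ of radius $\sqrt k$ about $0$. The polynomial $x\mapsto\det(\operatorname{pr}_J\operatorname{ev}_x(r_a))$ has degree at most $sp$, so by \eqref{eq:polycomp} its supremum over $U$ is at least $c\,|\det(\operatorname{pr}_Jq_a(y^{(a)}))|$.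
\end{proof}

\section{The invariant $\omega$ and condition (P)}\label{sec:omega}

Example~\ref{ex:model} suggests that a set $J$ of coordinates should be counted for $Q$ when $\Delta_J(Q)$ is at least a fixed negative power of the height. We use $2H$ in place of $H$ so that $(2H)^{-\kappa}\to0$ as $\kappa\to\infty$ uniformly in $H\ge1$.

\begin{definition}\label{def:omega}
For $\kappa>0$ and a submodule $Q$ let $w_\kappa(Q)=\max\{w(J):\Delta_J(Q)\ge(2H(Q))^{-\kappa}\}$. For $\delta\in\mathcal D$ let
\[
\omega_\kappa(\delta)=\min\{w_\kappa(Q):Q\subset P_s\text{ a submodule},\ \dim Q=\delta\},\qquad\omega(\delta)=\lim_{\kappa\to\infty}\omega_\kappa(\delta).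
\]
\end{definition}

The set $J=\emptyset$ always qualifies, so $w_\kappa(Q)$ is defined. The integers $\omega_\kappa(\delta)$ are nondecreasing in $\kappa$ and bounded by $w(\{1,\dots,m\})$. Hence $\omega(\delta)$ is an integer, $\omega_\kappa(\delta)\le\omega(\delta)$ for all $\kappa$, and equality holds for all large $\kappa$. This monotonicity is where rationality comes from. It remains to exclude $\omega(\delta)=0$, and the analogous degeneracy in lower degrees.

\begin{definition}\label{def:P}
The pair $(G,d)$ satisfies \emph{condition} (P) if there is $\kappa_1>0$ such that for every $1\le i\le s$ and every nonzero submodule $Q\subset P_i$ there is $j$ with $\Delta_{\{j\}}(Q)\ge(2H(Q))^{-\kappa_1}$.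
\end{definition}

Assume (P) and let $Q=\bigoplus Q_i\ne0$. Choosing $Q_i\ne0$ and using $\Delta_{\{j\}}(Q)\ge\Delta_{\{j\}}(Q_i)$ and $H(Q)\ge H(Q_i)$, we get
\begin{equation}\label{eq:Pgeneral}
\Delta_{\{j\}}(Q)\ge(2H(Q))^{-\kappa_1}\ \text{ for some }j,\qquad\text{so}\qquad w_\kappa(Q)\ge1\ \text{ for }\kappa\ge\kappa_1 .
\end{equation}
In particular $\omega(\delta)\ge1$ for all $\delta\in\mathcal D$.

\begin{example}\label{ex:twostep}
If the $P_i$ have only finitely many submodules, then (P) holds and $\omega(\delta)=\min_{\dim Q=\delta}\max\{w(J):\Delta_J(Q)\ne0\}$. This is the case for $s\le2$, where $P_1=\mathbb QX_1$ and, if $s=2$, $P_2=\mathbb Q[X_1,X_2]$; then $\mathcal D=\{1\}$ and $\vartheta=1/\omega(1)$. For Euclidean $\mathbb R^m$ the values of $P_1$ span $\mathfrak g$, so $\omega(1)=m$. For the Heisenberg group of Example~\ref{ex:heis} the values of $P_2$ span $\mathbb Re_3$, so $\omega(1)=w_3=w$.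
\end{example}

\begin{lemma}\label{lem:P}
If \textup{(P)} fails, then for every $k\ge s$ and every generic $x\in\mathfrak g^k$, the tuple $g$ is not $\beta$-diophantine for any $\beta>0$. In particular, if $G$ is diophantine, then \textup{(P)} holds.
\end{lemma}

\begin{proof}
For each $\kappa\in\mathbb N$ there are $i$ and a nonzero submodule $Q\subset P_i$, of height $H$, with $\Delta_{\{j\}}(Q)<(2H)^{-\kappa}$ for all $j$. By \eqref{eq:mink} there is $0\ne q\in Q\cap P_i(\mathbb Z)$ with $\|q\|\le CH$, and $q\in W_k(Q)$ since $k\ge i$. Lemma~\ref{lem:Delta}(a) with $p=1$ gives $\|\operatorname{ev}_x(q)\|\le C_x(2H)^{1-\kappa}$. Lift $q$ to $\tilde q\in F(\mathbb Z)$. By Lemma~\ref{lem:words}(c), $N_2\tilde q=r_{\mathsf w}$ with $\mathsf w$ of length $n\le C(2H)^C$. Then $\gamma=\mathsf w(g)=\exp_G(N_2\operatorname{ev}_x(q))$ is nontrivial by genericity. For large $\kappa$ we have $\|N_2\operatorname{ev}_x(q)\|\le C_x2^{1-\kappa}\le\eta_0$, and Proposition~\ref{prop:ballbox} gives $d(\gamma,1)\le C_x(2H)^{-(\kappa-1)/w_{\max}}$. If $g$ were $\beta$-diophantine,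 Lemma~\ref{lem:growth} would give $d(\gamma,1)\ge c_xn^{-\beta a_k}\ge c_x(2H)^{-C\beta}$, with $c_x$ depending on $\beta$ but not on $\kappa$. Since $2H\ge2$, the two bounds are incompatible for large $\kappa$.
\end{proof}

This is the only use of the diophantine hypothesis. In Sections~\ref{sec:lower} and~\ref{sec:upper} we assume (P) and nothing else; Section~\ref{sec:nondiv} needs no assumption.

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Assume \textup{(P)}. Let $\delta\in\mathcal D$ and $k\ge s$ with $D':=\delta\binom ks>m$. If $x\in\mathfrak g^k$ is generic and $g$ is $\beta$-diophantine, then $\beta\ge\frac{s(D'-m)}{\omega(\delta)\,a_k}$. Consequently $\widehat\beta_k\ge\vartheta-O(1/k)$.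
\end{proposition}

\begin{proof}
Let $\omega=\omega(\delta)\ge1$ and fix $b$ with $0<b<s(D'-m)/\omega$. For each integer $\kappa\ge4$ choose $Q\subset P_s$ of dimension $\delta$ with $w_\kappa(Q)=\omega_\kappa(\delta)\le\omega$, and let $H=H(Q)$. Then $\Delta_J(Q)<(2H)^{-\kappa}$ whenever $w(J)>\omega$. The submodule $Q$ may change with $\kappa$ and its height may be unbounded, so we work at the scale $n=\lceil(2H)^{\sqrt\kappa}\rceil\ge2^{\sqrt\kappa}$, for which \eqref{eq:scale} holds. Let $\varepsilon=n^{-b}$ and $E_\varepsilon=\operatorname{diag}(\varepsilon^{-w_j})$; this map sends the box $\{|Y|\le\varepsilon\}$ to $[-1,1]^m$. Let $W'\subset W_k(Q)$ be the sum of the $\binom ks$ relabeled copies of $Q$, of dimension $D'$.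

\emph{Many points.} Relabeling the basis of $Q$ given by \eqref{eq:mink} yields a basis $r_1,\dots,r_{D'}$ of $W'$ in $\mathcal F^{[s]}(\mathbb Z)$ with $\|r_t\|\le CH$. The points $N_1\sum a_tr_t$ with integers $0\le a_t\le n^s/H$ are distinct, have norm at most $C_2n^s$, and number at least $(n^s/H)^{D'}\ge n^{sD'-D'/\sqrt\kappa}$.

\emph{Few cells.} Their images under $E_\varepsilon\operatorname{ev}_x$ lie in the image of the unit ball of $W'_{\mathbb R}$ under $\mathcal T=C_2n^sE_\varepsilon\operatorname{ev}_x|_{W'_{\mathbb R}}$, an ellipsoid in $\mathbb R^m$ whose semi-axes are the singular values $\alpha_1\ge\dots\ge\alpha_m\ge0$ of $\mathcal T$. Enclose it in a box $\prod[-\alpha_t,\alpha_t]$ along its axes and cut each side into at most $2\sqrt m\,\alpha_t+1$ intervals of length at most $m^{-1/2}$. This covers the ellipsoid by at most $C\prod_t\max(1,\alpha_t)$ cells of diameter at most $1$. Now $\prod_t\max(1,\alpha_t)=\max_{0\le p\le m}\|\bigwedge^p\mathcal T\|$, and the coordinates of $\bigwedge^p\mathcal T$ in the standard basis of $\bigwedge^p\mathbb R^m$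 are the $\bigwedge^p(\operatorname{pr}_J\mathcal T)$, $|J|=p$. As $E_\varepsilon$ acts on $\mathbb R^J$ with determinant $\varepsilon^{-w(J)}$, Lemma~\ref{lem:Delta}(a) bounds the number of cells by
\[
C_x\max_J\ n^{bw(J)+s|J|}\,\Delta_J(Q).
\]
If $w(J)>\omega$, then by \eqref{eq:scale} the term is at most $n^{bw(\{1,\dots,m\})+sm-\sqrt\kappa/2}$, which is at most $1$ for large $\kappa$. If $w(J)\le\omega$, it is at most $Cn^{b\omega+sm}$.

\emph{Pigeonhole.} Since $b\omega+sm<sD'$ and $n\to\infty$ with $\kappa$, for large $\kappa$ there are more points than cells. The difference of two points in one cell is an $r\in N_1\mathcal F^{[s]}(\mathbb Z)\setminus\{0\}$ with $\|r\|\le Cn^s$ and $|\operatorname{ev}_x(r)|\le\varepsilon$. Lifting $r$ and applying Lemma~\ref{lem:words}(b) with a fixed multiple of $n$ shows that $\gamma=\exp_G(\operatorname{ev}_x(r))$ lies in $B_g(Cn)$. By genericity $\gamma\ne1$, and $d(\gamma,1)\le Cn^{-b}$ by Proposition~\ref{prop:ballbox}. If $g$ is $\beta$-diophantine, Lemma~\ref{lem:growth} gives $c_xn^{-\beta a_k}\le Cn^{-b}$ along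 a sequence $n\to\infty$, so $\beta a_k\ge b$. Let $b\uparrow s(D'-m)/\omega$.

Finally, $s(D'-m)=\frac{s\delta}{s!}k^s+O(k^{s-1})$ and $a_k=\frac{s\dim P_s}{s!}k^s+O(k^{s-1})$ by Lemma~\ref{lem:dim}(a). Take $\delta$ maximizing $\delta/\omega(\delta)$.
\end{proof}

For $G=\mathbb R^m$ the proposition gives $\frac{k-m}{mk}$, the exact value found in Example~\ref{ex:abelian}.

\section{A non-divergence criterion}\label{sec:nondiv}

Let $k>s$. We encode ``a word of length $n$ is $\varepsilon$-close to $1$'' as ``a lattice has a short vector''. By \eqref{eq:fibers}, $\mathsf w(g)$ is close to $1$ when $\operatorname{ev}_x(\bar r_{\mathsf w})$ is close to a point of $L$, so that point is made part of the lattice vector. Put $\mathcal M=\mathcal F_k\oplus L_{\mathbb Q}$, $\mathcal M(\mathbb Z)=\mathcal F_k(\mathbb Z)\oplus L$ and $R=\dim\mathcal M$; the sum is orthogonal, and a $\mathbb Z$-basis of $L$ is declared orthonormal in $L_{\mathbb R}=L\otimes\mathbb R$. The linear extension $\iota:L_{\mathbb R}\to\mathfrak g$ of the inclusion is injective, because a $\mathbb Z$-basis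 of a discrete subgroup is linearly independent over $\mathbb R$. Fix $b>0$. For $n\ge1$, $\varepsilon=n^{-b}$, $E_\varepsilon=\operatorname{diag}(\varepsilon^{-w_j})$ and $x\in\mathfrak g^k$ define
\[
A_n(x):\mathcal M_{\mathbb R}\to\mathcal F_{\mathbb R}\oplus L_{\mathbb R}\oplus\mathbb R^m,\qquad A_n(x)(r,z)=\Bigl(\sum_in^{-i}r_i,\ n^{-s}z,\ E_\varepsilon\bigl(\operatorname{ev}_x(r)-\iota(z)\bigr)\Bigr),
\]
where $r_i$ is the degree-$i$ part of $r$. The first two components have the scaling of Lemma~\ref{lem:words}(a), and they give $\|A_n(x)v\|\ge n^{-s}\|v\|$.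

A subgroup $\Lambda\subset\mathcal M(\mathbb Z)$ is \emph{primitive} if $\Lambda=\Lambda_{\mathbb Q}\cap\mathcal M(\mathbb Z)$. For primitive $\Lambda$ with basis $v_1,\dots,v_q$ let $\psi_\Lambda(x)=\|A_n(x)v_1\wedge\dots\wedge A_n(x)v_q\|>0$, with $\psi_0=1$. Fix a ball $U\subset\mathfrak g^k$ and let $f(\Lambda)=\log\sup_U\psi_\Lambda$. Both $\psi_\Lambda$ and $f$ depend on $n$; in this section constants may depend on $b$ and $U$, but not on $n$ or $\Lambda$.

\subsection{Good functions}
A continuous function $\psi$ on an open set $\Omega\subset\mathbb R^\nu$ is \emph{$(C_0,\alpha)$-good} on $\Omega$ if $|\{x\in V:|\psi(x)|<u\}|\le C_0(u/\sup_V|\psi|)^\alpha|V|$ for all balls $V\subset\Omega$ and all $u>0$. For $h\in GL_R(\mathbb R)$ and a subgroup $\Lambda\subset\mathbb Z^R$ let $\|h\Lambda\|$ be the covolume of $h\Lambda$, and let $3^RU$ be the ball with the center of $U$ and $3^R$ times its radius.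

\begin{theorem}[Kleinbock--Margulis, {\cite[Theorem 5.2]{KM}}]\label{thm:KM}
Let $U\subset\mathbb R^\nu$ be a ball, $h:3^RU\to GL_R(\mathbb R)$ continuous, and $0<\rho<1/R$. Suppose that for every nonzero primitive $\Lambda\subset\mathbb Z^R$ the function $x\mapsto\|h(x)\Lambda\|$ is $(C_0,\alpha)$-good on $3^RU$ and has supremum at least $\rho$ over $U$. Then for $0<u\le\rho$
\[
\bigl|\{x\in U:h(x)\mathbb Z^R\text{ has a nonzero vector of norm less than }u\}\bigr|\le C(u/\rho)^\alpha|U|,
\]
with $C$ depending only on $R$, $C_0$, $\alpha$ and $\nu$.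
\end{theorem}

Goodness is automatic here. The entries of $A_n(x)$ are polynomials in $x$ of degree at most $s$, so $\psi_\Lambda^2$, a Gram determinant, is a polynomial of degree at most $2sR$. The Brudnyi--Ganzburg inequality states that $\sup_V|p|\le(4\nu|V|/|E|)^l\sup_E|p|$ for a convex body $V\subset\mathbb R^\nu$, a measurable $E\subset V$ of positive measure and a polynomial $p$ of degree at most $l$. Applied to $p=\psi_\Lambda^2$ and $E=\{x\in V:\psi_\Lambda(x)<u\}$, it gives $\sup_V\psi_\Lambda\le(4km|V|/|E|)^{sR}u$. Solving for $|E|$, all $\psi_\Lambda$ are $(C_0,\alpha)$-good on $\mathfrak g^k$ with $C_0=4km$ and $\alpha=1/(sR)$, independent of $n$ and $\Lambda$.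

\subsection{Reduction to invariant subgroups}
The second hypothesis of Theorem~\ref{thm:KM} concerns all primitive subgroups, and these cannot be listed. But $f$ is almost submodular and almost invariant under $SL_k(\mathbb Z)$, acting on $\mathcal F_k$ by substitution and trivially on $L$. These two properties force its minimum to be almost attained at an invariant subgroup.

\begin{lemma}\label{lem:submod}
Suppose that $f(\Lambda)\ge-C_3$ for all $n$ and all nonzero $SL_k(\mathbb Z)$-invariant primitive $\Lambda$, with $C_3\ge0$ independent of $n$ and $\Lambda$. Then $f(\Lambda)\ge-C_4$ for all $n$ and all primitive $\Lambda$, with $C_4$ independent of $n$ and $\Lambda$.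
\end{lemma}

\begin{proof}
\emph{Submodularity.} For primitive $\Lambda,\Lambda'$ let $\Lambda\vee\Lambda'=(\Lambda+\Lambda')_{\mathbb Q}\cap\mathcal M(\mathbb Z)$. We claim
\begin{equation}\label{eq:submod}
f(\Lambda\cap\Lambda')+f(\Lambda\vee\Lambda')\le f(\Lambda)+f(\Lambda')+C .
\end{equation}
The subgroup $\Lambda_\cap=\Lambda\cap\Lambda'$ is primitive, so $\Lambda=\Lambda_\cap\oplus\Theta$ and $\Lambda'=\Lambda_\cap\oplus\Theta'$, and then $\Lambda+\Lambda'=\Lambda_\cap\oplus\Theta\oplus\Theta'$. Fix $x$, let $\Pi$ be the orthogonal projection with kernel the span of $A_n(x)\Lambda_\cap$, and for a subgroup $\Theta''$ with basis $(t_a)$ let $[\Theta'']=\|\bigwedge_a\Pi A_n(x)t_a\|$. Then $\psi_\Lambda=\psi_{\Lambda_\cap}[\Theta]$ and $\psi_{\Lambda'}=\psi_{\Lambda_\cap}[\Theta']$. Since $\Lambda+\Lambda'$ has finite index in $\Lambda\vee\Lambda'$, we get $\psi_{\Lambda\vee\Lambda'}\le\psi_{\Lambda_\cap}[\Theta\oplus\Theta']\le\psi_{\Lambda_\cap}[\Theta][\Theta']$, the last step because $[\Theta\oplus\Theta']$ is $[\Theta]$ times the norm of an orthogonal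 projection of the wedge defining $[\Theta']$. Hence $\psi_{\Lambda\cap\Lambda'}\,\psi_{\Lambda\vee\Lambda'}\le\psi_\Lambda\psi_{\Lambda'}$ pointwise. To pass to suprema on the left, choose $c_0$ with $C_0c_0^\alpha<\frac12$. By goodness, each $\psi$ is at least $c_0\sup_U\psi$ on more than half of $U$, so some point of $U$ has this property for both $\Lambda\cap\Lambda'$ and $\Lambda\vee\Lambda'$. Evaluating there gives \eqref{eq:submod} with $C=-2\log c_0$.

\emph{Almost invariance.} Let $\mathcal S$ be a finite generating set of $SL_k(\mathbb Z)$ and $\xi\in\mathcal S$. It preserves $\mathcal M(\mathbb Z)$ and degrees, so \eqref{eq:subst} gives $A_n(x)\circ\xi=(\xi,\mathrm{id},\mathrm{id})\circ A_n(\xi^*x)$ and $\psi_{\xi\Lambda}(x)\le C\psi_\Lambda(\xi^*x)$. By \eqref{eq:polycomp} for $\psi_\Lambda^2$ on $U$ and $\xi^*U$, we get $f(\xi\Lambda)\le f(\Lambda)+C$.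

\emph{From a minimizer to an invariant subgroup.} Fix $n$. All singular values of $A_n(x)$ are at least $n^{-s}$, so $\psi_\Lambda\ge n^{-sR}\operatorname{covol}(\Lambda)$. A primitive $\Lambda$ is determined by the integral vector $\pm v_1\wedge\dots\wedge v_q$, of norm $\operatorname{covol}(\Lambda)$. So only finitely many $\Lambda$ have $f(\Lambda)\le0=f(0)$, and $f$ attains its minimum $f_{\min}$ at some $\Lambda_0$. If $\xi\Lambda_t\ne\Lambda_t$ for some $\xi\in\mathcal S$, put $\Lambda_{t+1}=\Lambda_t\vee\xi\Lambda_t$. Two distinct primitive subgroups of the same rank have distinct spans, so the rank increases. By \eqref{eq:submod}, almost invariance and $f(\Lambda_t\cap\xi\Lambda_t)\ge f_{\min}$,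
\[
f(\Lambda_{t+1})-f_{\min}\le2\bigl(f(\Lambda_t)-f_{\min}\bigr)+C_5 .
\]
After at most $R$ steps we reach a $\Lambda$ fixed by $\mathcal S$, hence by $SL_k(\mathbb Z)$, with $f(\Lambda)\le f_{\min}+2^RC_5$. Since $f(\Lambda)\ge-C_3$ (also when $\Lambda=0$), we obtain $f_{\min}\ge-C_3-2^RC_5$.
\end{proof}

\begin{proposition}\label{prop:criterion}
Under the hypothesis of Lemma~\ref{lem:submod}, for every $\tau>b$ and almost every $x\in U$ there is $c_x>0$ with $d(\gamma,1)\ge c_xn^{-\tau}$ for all $n\ge1$ and all $\gamma\in B_g(n)\setminus\{1\}$.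
\end{proposition}

\begin{proof}
Choose $\eta\in(0,1)$ with $(b+\eta)/(1-\eta)\le\tau$. The map $A_N(x)$ is not square, so for each scale $N$ let $h(x)=(A_N(x)^*A_N(x))^{1/2}\in GL(\mathcal M_{\mathbb R})\cong GL_R(\mathbb R)$. It is continuous in $x$ and has the same Gram matrices as $A_N(x)$, so $\|h(x)v\|=\|A_N(x)v\|$ and $\|h(x)\Lambda\|=\psi_\Lambda(x)$. Apply Theorem~\ref{thm:KM} with $\rho=\min(e^{-C_4},\frac1{2R})$, $N=2^t$ and $u=N^{-\eta}$, for $t$ large. The exceptional sets have measure at most $C2^{-t\eta\alpha}$, so by the Borel--Cantelli lemma, for almost every $x\in U$ and all large powers of two $N$,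
\begin{equation}\label{eq:noshort}
\|A_N(x)v\|\ge N^{-\eta}\qquad\text{for all }v\in\mathcal M(\mathbb Z)\setminus\{0\}.
\end{equation}

Fix such an $x$, and let $\gamma=\mathsf w(g)\ne1$ with $\mathsf w$ of length at most $n$. If $d(\gamma,1)\ge\eta_1$ there is nothing to prove. Otherwise Proposition~\ref{prop:ballbox} gives $\gamma=\exp_GY$ with $\|Y\|\le\eta_0$ and $|Y|\le Cd(\gamma,1)$. By \eqref{eq:fibers} and \eqref{eq:wordev}, $\operatorname{ev}_x(\bar r_{\mathsf w})=Y+z$ with $z\in L$, and $\|z\|\le C_xn^s$ by Lemma~\ref{lem:words}(a). The vector $v=(N_0\bar r_{\mathsf w},N_0z)$ lies in $\mathcal M(\mathbb Z)$, and it is nonzero because $\bar r_{\mathsf w}=0$ would give $\gamma=1$. For $N\ge n$ the first two components of $A_N(x)v$ have joint norm at most $C\sum_i(n/N)^i+C_x(n/N)^s\le C_x'n/N$, with $C'_x\ge1$. To contradict \eqref{eq:noshort} we need this below $N^{-\eta}$, so we take $N$ somewhat larger than $n$: let $N$ be the least power of $2$ with $N^{1-\eta}\ge2C'_xn$. Then $C_x'n/N\le\frac12N^{-\eta}$, and for large $n$ \eqref{eq:noshort} forces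 the third component, $N_0E_{N^{-b}}Y$, to have norm at least $\frac12N^{-\eta}$. So $|y_j|\ge cN^{-bw_j-\eta}$ for some $j$, whence $|Y|\ge cN^{-b-\eta/w_j}\ge cN^{-b-\eta}$. As $N\le2(2C'_xn)^{1/(1-\eta)}$, we obtain $d(\gamma,1)\ge c_xn^{-(b+\eta)/(1-\eta)}\ge c_xn^{-\tau}$. The remaining values of $n$ involve finitely many $\gamma\ne1$, which are absorbed in $c_x$.
\end{proof}

\subsection{Invariant subgroups}

\begin{lemma}\label{lem:invariant}
Let $k>s$ and let $\Lambda$ be an $SL_k(\mathbb Z)$-invariant primitive subgroup. Then $\Lambda=(W_k(Q)\cap\mathcal F(\mathbb Z))\oplus(W_0\cap L)$ for a submodule $Q$ and a subspace $W_0\subset L_{\mathbb Q}$.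
\end{lemma}

\begin{proof}
Let $W=\Lambda_{\mathbb Q}$. For an elementary matrix $1+tE_{ij}$, $i\ne j$, the condition that it maps $W$ into $W$ is polynomial in $t$ and holds for $t\in\mathbb Z$, hence for $t\in\mathbb Q$. Since $k\ge2$ these matrices generate $SL_k(\mathbb Q)$, which therefore preserves $W$. The diagonal matrices of $GL_k(\mathbb Q)$ act on $\mathcal M$ with weights $\mu\in\mathbb Z_{\ge0}^k$, $|\mu|\le s$, the weight $0$ occurring exactly on $L_{\mathbb Q}$. If $\mu\ne\mu'$ define the same character on diagonal matrices of determinant $1$, then testing on matrices with entries $2,\frac12$ in positions $i,j$ and $1$ elsewhere shows that $\mu-\mu'=t(1,\dots,1)$, say with $t\ge1$. This forces $|\mu|\ge k>s$, which is impossible. So the weight spaces are the joint eigenspaces of the diagonal matrices in $SL_k(\mathbb Q)$, and $W$ is the sum of its weight parts. Hence $W$ is preserved by all diagonal matrices, so by $GL_k(\mathbb Q)$, and $W=W_0\oplus\bigoplus_{i\ge1}W_i$ with $W_0\subset L_{\mathbb Q}$ and $W_i\subset\mathcal F^{[i]}$ invariant.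 By Lemma~\ref{lem:pol}(c), $W_i=W_k(Q_i)$. Finally $\Lambda=W\cap\mathcal M(\mathbb Z)$.
\end{proof}

The splitting in this lemma explains why the position of $L$ in $\mathfrak g$ plays no role in $\vartheta$. For a submodule $Q$ put
\[
a_k(Q)=\sum_{i=1}^si\dim W_k(Q_i)+s\ell\ \le\ a_k+s\ell .
\]

\begin{lemma}\label{lem:invbound}
Let $\Lambda\ne0$, $Q$ and $W_0$ be as in Lemma~\ref{lem:invariant}.
\begin{itemize}
\item[(a)] If $Q=0$, then $\psi_\Lambda\ge c$.
\item[(b)] If $Q\ne0$, then for every $J$ with $k\ge s|J|$,
\[
\sup_U\psi_\Lambda\ \ge\ c\;n^{bw(J)-a_k(Q)}\,H(Q)^k\,\Delta_J(Q).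
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $v_1,\dots,v_q$ be a basis of $\Lambda\subset L$. Projecting orthogonally to the last component, $\psi_\Lambda\ge\|\bigwedge_aE_\varepsilon\iota(v_a)\|$. The map $\bigwedge^qE_\varepsilon$ multiplies the coordinate indexed by $J$ by $\varepsilon^{-w(J)}\ge1$, and $\iota$ is a fixed injective linear map. So $\psi_\Lambda\ge\|\bigwedge_a\iota(v_a)\|\ge c\operatorname{covol}(\Lambda)\ge c$.

(b) Let $p=|J|$, $W_+=W_k(Q)$, $q=\dim W_+$, $q_0=\dim W_0\le\ell$. If $q<p$, then $\Delta_J(Q)=0$ by Lemma~\ref{lem:Delta}(b) and there is nothing to prove. Otherwise let $r_1,\dots,r_q$ be an orthonormal basis of $W_{+,\mathbb R}$ with $r_a$ homogeneous of degree $i_a$, and $z_1,\dots,z_{q_0}$ an orthonormal basis of $W_{0,\mathbb R}$. The wedge of a basis of $\Lambda$ is $\pm\operatorname{covol}(W_+)\operatorname{covol}(W_0)\,r_1\wedge\dots\wedge r_q\wedge z_1\wedge\dots\wedge z_{q_0}$. We have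
\[
A_n(x)r_a=(n^{-i_a}r_a,\,0,\,E_\varepsilon\operatorname{ev}_x(r_a)),\qquad A_n(x)z_t=(0,\,n^{-s}z_t,\,-E_\varepsilon\iota(z_t)).
\]
Expand the wedge of these vectors and project orthogonally to the summand $\bigwedge^{q-p}\mathcal F_{\mathbb R}\otimes\bigwedge^{q_0}L_{\mathbb R}\otimes\bigwedge^p\mathbb R^J$. The $q_0$ factors in $L_{\mathbb R}$ can come only from the $z_t$, so every $z_t$ contributes its second component, and the projection is
\[
n^{-sq_0}\sum_{|I|=p}\pm\bigwedge_{a\notin I}n^{-i_a}r_a\otimes\bigwedge_tz_t\otimes\bigwedge_{a\in I}\operatorname{pr}_JE_\varepsilon\operatorname{ev}_x(r_a).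
\]
The vectors $\bigwedge_{a\notin I}r_a$ are orthonormal as $I$ varies, so the norm is at least that of each term. Using $sq_0+\sum_{a\notin I}i_a\le a_k(Q)$, $\operatorname{covol}(W_0)\ge1$ and Lemma~\ref{lem:dim}(b),
\[
\psi_\Lambda(x)\ge H(Q)^k\,n^{-a_k(Q)}\,\varepsilon^{-w(J)}\max_{|I|=p}\bigl|\det(\operatorname{pr}_J\operatorname{ev}_x(r_a))_{a\in I}\bigr| .
\]
These determinants are the values of the linear form $\bigwedge^p(\operatorname{pr}_J\operatorname{ev}_x|_{W_{+,\mathbb R}})$ on an orthonormal basis of $\bigwedge^pW_{+,\mathbb R}$, so their maximum is at least $\binom qp^{-1/2}$ times its norm. Take the supremum over $U$ and apply Lemma~\ref{lem:Delta}(b).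
\end{proof}

\section{The upper bound and the proof of Theorem~\ref{thm:main}}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Assume \textup{(P)}. Then $\widehat\beta_k\le\vartheta+O(1/k)$.
\end{proposition}

\begin{proof}
Since $\mathcal D$ is finite, we can fix $\kappa\ge\kappa_1$, depending only on $G$ and $d$, with $\omega_\kappa(\delta)=\omega(\delta)$ for all $\delta\in\mathcal D$. Let $k>\max(s,sm,\kappa)$ and
\[
b_k=\max_{Q\ne0}\frac{a_k(Q)}{w_\kappa(Q)}>0 .
\]
The denominators are at least $1$ by \eqref{eq:Pgeneral}, and the quotient takes finitely many values. Use $b=b_k$ in Section~\ref{sec:nondiv}, with an arbitrary ball $U$. Let $\Lambda\ne0$ be invariant and primitive, with submodule $Q$. If $Q=0$, Lemma~\ref{lem:invbound}(a) applies. If $Q\ne0$, choose $J$ with $w(J)=w_\kappa(Q)$ and $\Delta_J(Q)\ge(2H(Q))^{-\kappa}$. As $k\ge sm\ge s|J|$, Lemma~\ref{lem:invbound}(b) gives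
\[
\sup_U\psi_\Lambda\ge c\,n^{b_kw_\kappa(Q)-a_k(Q)}\,2^{-\kappa}H(Q)^{k-\kappa}\ge c\,2^{-\kappa}.
\]
This is the first case of Example~\ref{ex:model}: for $k>\kappa$ the covolume pays for the smallness of $\Delta_J(Q)$, uniformly over the possibly infinitely many $Q$. So Proposition~\ref{prop:criterion} applies to every ball, and countably many balls cover $\mathfrak g^k$. By Lemma~\ref{lem:growth}, $n\le C|B_g(n)|^{1/(sD_k)}$ for generic $x$. Hence for every $\tau>b_k$ almost every $g$ is $\frac{\tau}{sD_k}$-diophantine, and $\widehat\beta_k\le b_k/(sD_k)$.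

It remains to estimate $a_k(Q)/(sD_k\,w_\kappa(Q))$ uniformly in $Q\neq0$. Suppose $Q_s\ne0$ and let $\delta=\dim Q_s$. If $\Delta_J(Q_s)\ge(2H(Q_s))^{-\kappa}$, then $\Delta_J(Q)\ge(2H(Q))^{-\kappa}$, because $\Delta_J(Q)\ge\Delta_J(Q_s)$ and $H(Q)\ge H(Q_s)$. So $w_\kappa(Q)\ge w_\kappa(Q_s)\ge\omega_\kappa(\delta)=\omega(\delta)$. By Lemma~\ref{lem:dim}(a), $a_k(Q)=\frac{s\delta}{s!}k^s+O(k^{s-1})$, and the quotient is at most $\frac{\delta}{\omega(\delta)\dim P_s}+O(1/k)$. If $Q_s=0$, then $a_k(Q)=O(k^{s-1})$ and $w_\kappa(Q)\ge1$, so the quotient is $O(1/k)$; here (P) is used in degrees below $s$.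
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $G$ is diophantine, then (P) holds by Lemma~\ref{lem:P}, so $\omega(\delta)\ge1$, and Propositions~\ref{prop:lower} and~\ref{prop:upper} give $\widehat\beta_k=\vartheta+O(1/k)$. The number $\vartheta$ is a maximum of finitely many quotients of positive integers.
\end{proof}

Together with the trivial group, this proves the rationality conjecture.

\section{Diophantine groups and algebraic structure constants}\label{sec:complements}

\begin{theorem}\label{thm:equivalence}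
Let $G$ be a connected nilpotent Lie group, exactly $s$-step with $s\ge1$, with a left-invariant geodesic metric. The following are equivalent:
\begin{itemize}
\item[(i)] $G$ is diophantine;
\item[(ii)] for some $k\ge s$, the set of $g\in G^k$ that are $\beta$-diophantine for some $\beta=\beta(g)$ is not null;
\item[(iii)] condition \textup{(P)} holds.
\end{itemize}
If they fail, then for every $k\ge s$ almost every $g\in G^k$ is not $\beta$-diophantine for any $\beta$.
\end{theorem}

\begin{proof}
The implication (i)$\Rightarrow$(ii) is immediate, and (ii)$\Rightarrow$(iii) and the last statement follow from Lemma~\ref{lem:P}. Assume (P). The proof of Proposition~\ref{prop:upper} required $k>\kappa$; for smaller $k$ we give up the sharp exponent and take $b$ large instead. Let $k>s$, $a=a_k+s\ell$ and $b=a(1+\kappa_1)$, and let $\Lambda\ne0$ be invariant and primitive with $Q\ne0$. If $H(Q)\ge n^a$, Lemma~\ref{lem:invbound}(b) with $J=\emptyset$ gives $\sup_U\psi_\Lambda\ge cn^{-a}H(Q)\ge c$. If $H(Q)<n^a$, then \eqref{eq:Pgeneral} gives $j$ with $\Delta_{\{j\}}(Q)\ge2^{-\kappa_1}n^{-a\kappa_1}$,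 and Lemma~\ref{lem:invbound}(b) with $J=\{j\}$ gives $\sup_U\psi_\Lambda\ge cn^{b-a-a\kappa_1}=c$. With Lemma~\ref{lem:invbound}(a) and Proposition~\ref{prop:criterion}, there is $\tau=\tau_k$ such that almost every $g\in G^k$ satisfies
\begin{equation}\label{eq:tau}
d(\gamma,1)\ge c_gn^{-\tau}\qquad\text{for all }n\ge1,\ \gamma\in B_g(n)\setminus\{1\}.
\end{equation}
If $k\le s$, then by Fubini's theorem almost every $k$-tuple extends to an $(s+1)$-tuple satisfying \eqref{eq:tau}, and $B_g(n)$ is contained in the ball of radius $n$ of the larger group; so \eqref{eq:tau} holds for every $k\ge1$. For generic $x$ the element $g_1$ has infinite order, since no nonzero multiple of $X_1$ is a law, so $|B_g(n)|\ge n$ and \eqref{eq:tau} gives $d(\gamma,1)\ge c_g|B_g(n)|^{-\tau}$.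
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:algebraic}]
Since $d$ is Riemannian, $\mathfrak h=\mathfrak g$, all weights equal $1$, $w(J)=|J|$, and every basis is adapted. Take for $(e_j)$ the basis with structure constants in the number field $K\subset\mathbb R$. We claim that there is $\kappa_0$ such that for all $i$, all nonzero submodules $Q\subset P_i$ and all $J$,
\begin{equation}\label{eq:liouville}
\Delta_J(Q)\ne0\implies\Delta_J(Q)\ge(2H(Q))^{-\kappa_0}.
\end{equation}
Let $H=H(Q)$ and $p=|J|\ge1$, and take the basis of $Q$ of integral vectors of norm at most $CH$ given by \eqref{eq:mink}. If $\Delta_J(Q)\ne0$, then by multilinearity some determinant $\det(\operatorname{pr}_Jq_a(y^{(a)}))$ is nonzero with the $q_a$ among these vectors and the $y^{(a)}$ tuples of basis vectors $e_j$. For such $y$, the coordinates of $q(y)$ are linear forms with coefficients in $K$ in the coordinates of $q$ with respect to the $\mathbb Z$-basis of $P_i(\mathbb Z)$. So the determinant is the value of one of finitely many polynomials over $K$, of degree at most $m$,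 at an integral point of size at most $CH$. Multiplying by a fixed integer turns it into a nonzero algebraic integer $\theta\in K$, all of whose conjugates have absolute value at most $CH^m$. The norm of $\theta$ is a nonzero integer, so $|\theta|\ge(CH^m)^{1-[K:\mathbb Q]}$. Dividing each $q_a$ by its norm costs a factor at most $(CH)^m$. Thus $\Delta_J(Q)\ge cH^{-C}$, which is at least $(2H)^{-\kappa_0}$ as soon as $\kappa_0\ge C$ and $2^{-\kappa_0}\le c$. This proves \eqref{eq:liouville}.

For $Q\ne0$ some $\Delta_{\{j\}}(Q)$ is nonzero, so \eqref{eq:liouville} gives (P), and $G$ is diophantine by Theorem~\ref{thm:equivalence}. For $Q\subset P_s$ and $\kappa\ge\kappa_0$,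
\[
w_\kappa(Q)=\max\{|J|:\Delta_J(Q)\ne0\}=\max\{|J|:\operatorname{pr}_JI(Q)=\mathbb R^J\}=\dim I(Q),
\]
because the rank of a matrix is the largest size of a nonzero minor. Hence $\omega(\delta)=\min_{\dim Q=\delta}\dim I(Q)$, and Theorem~\ref{thm:main} gives the formula.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABRS}
Menny Aka, Emmanuel Breuillard, Lior Rosenzweig, Nicolas de Saxc\'e, \emph{Diophantine approximation on matrices and Lie groups}, arXiv:1603.03800 (2016).

\bibitem{Ber}
Berestovskii, \emph{Homogeneous manifolds with intrinsic metric I}, Sib. Math. J. 29 (1988).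

\bibitem{KM}
Kleinbock and Margulis, Ann. of Math. 148 (1998).

\end{thebibliography}
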